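\title{A non-null union of $\aleph_1$ lines in a model where all sets of size $\aleph_1$ are null}

\begin{abstract}
We show that it is consistent with ZFC that every set of reals of size $\aleph_1$ is Lebesgue null while some family of $\aleph_1$ lines in the plane has a union that is not null. The proof has a geometric half and a set-theoretic half. In ZFC, an energy estimate shows that lines whose parameters form a set of positive $s$-dimensional Hausdorff measure, for some $s>1$, cannot have a null union. Over a model of CH, a countable support product makes every set of size $\aleph_1$ null, while the ground-model points of the unit square fail to be $\mathcal H^s$-null for every $s<2$. The forcing rests on a finite combinatorial lemma, proved by a second-moment argument.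
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\lambda$ be Lebesgue measure on $\mathbb R$ and $\lambda_2$ Lebesgue measure on $\mathbb R^2$; \emph{null} refers to the Lebesgue measure of the ambient space. We work in ZFC and consider the following question, which comes from the paper of Shelah and Stepr\=ans \cite{SS}.

\begin{quote}
\emph{Suppose that every set of reals of size $\aleph_1$ is null. Does it follow that the union of any $\aleph_1$ lines in the plane is null?}
\end{quote}

If every union of $\aleph_1$ null subsets of the plane is null, the conclusion is immediate. The question is whether a hypothesis about points alone suffices for null sets as simple as lines. The first cases suggest that it does. After a rotation, $\aleph_1$ parallel lines form a set $T\times\mathbb R$ with $|T|=\aleph_1$; by hypothesis $T$ lies in a Borel null set $T'$, and $T'\times\mathbb R$ is null. For non-vertical lines through the origin with slopes in $T\subset T'$, the set $\{(x,tx):x\ne0,\ t\in T'\}$ is Borel with null vertical sections, so it is null by Fubini's theorem. In general, a union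 $U$ of $\aleph_1$ non-vertical lines meets every vertical line in at most $\aleph_1$ points, so all vertical sections of $U$ are null. Hence $U$ contains no measurable set of positive measure, and $U$ is null as soon as it is measurable. What is missing is uniformity: one Borel null set that covers all the sections at once. In the two examples it exists because the lines depend on a single real parameter. A general family depends on two parameters, and we show that the implication is then not provable in ZFC.

For $u=(u_1,u_2)\in\mathbb R^2$ and $x\in\mathbb R$ put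
\[
\pi_x(u)=u_1x+u_2,\qquad \ell_u=\{(x,\pi_x(u)):x\in\mathbb R\}.
\]
The map $u\mapsto\ell_u$ is a bijection between the plane and the set of non-vertical lines. A subset of a line is \emph{linearly null} if it is null for the length measure on that line; a set $A\subset\ell_u$ is linearly null if and only if $\{x:(x,\pi_x(u))\in A\}$ is $\lambda$-null. We write $\mathcal H^s$ for $s$-dimensional Hausdorff outer measure, recalled in Section~\ref{sec:geometry}. The first result says that a null set can meet only few lines in a large set.

\begin{theorem}[ZFC]\label{thm:geometry}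
Let $N\subset\mathbb R^2$ be null and $1<s\le2$. Then
\[
L_N=\bigl\{u\in\mathbb R^2:\ \{x:(x,\pi_x(u))\in N\}\text{ is not $\lambda$-null}\bigr\}
\]
satisfies $\mathcal H^s(L_N)=0$. Hence, if $Y\subset\mathbb R^2$ is not $\mathcal H^s$-null, then $\bigcup_{u\in Y}\ell_u$ is not null.
\end{theorem}

Under the hypothesis of the question a planar set of size $\aleph_1$ has a null projection to the $x$-axis, so it is null, that is, $\mathcal H^2$-null. Theorem~\ref{thm:geometry} opens a gap: it is enough to find a model of the hypothesis with a planar set of size $\aleph_1$ that is not $\mathcal H^s$-null for some $s$ strictly between $1$ and $2$. We pass to binary strings. Let $2^l$ also denote the set of binary strings of length $l$, let $z{\restriction}l$ be the initial segment of length $l$ of $z$, and let $\mu$ be the product measure on $2^\omega$. For a sequence $\delta=(\delta_l)_{l\ge1}$ of positive reals, a \emph{$\delta$-trap} is a sequence $(C^l)_{l\ge1}$ with $C^l\subset2^l$ and $|C^l|\le\delta_l2^l$. It \emph{catches} $z\in2^\omega$ if $z{\restriction}l\in C^l$ for infinitely many $l$.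

\begin{theorem}\label{thm:forcing}
Assume $V\models\mathrm{CH}$ and let $(\delta_l)_{l\ge1}\in V$ be positive reals with $\sum_l\delta_l<\infty$. There is a cardinal-preserving forcing $\mathbb P$ such that in $V[G]$:
\begin{enumerate}
\item[(1)] every set of reals of size $\aleph_1$ is Lebesgue null;
\item[(2)] the set $E=V\cap2^\omega$, which has size $\aleph_1$, satisfies: for all $C^l\subset2^l$ $(l\ge1)$ with $|C^l|\le\delta_l2^l$ there is $z\in E$ with $z{\restriction}l\notin C^l$ for all but finitely many $l$.
\end{enumerate}
\end{theorem}

Property (2) says that no $\delta$-trap in $V[G]$ catches every point of $E$. A subset of $2^\omega$ is null exactly when, for some summable $\delta$, a $\delta$-trap catches all its points (Proposition~\ref{prop:traps}). So $E$ is null in $V[G]$, but not at the rate $\delta$ prescribed in advance. A set that is $\mathcal H^s$-null with $s<2$ can be caught at an exponentially decaying rate, which is faster than $l^{-3}$. This gives the answer in the following strong form.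

\begin{theorem}\label{thm:main}
In the model of Theorem~\ref{thm:forcing} with $\delta_l=l^{-3}$, every set of reals of size $\aleph_1$ is null, but there is a family $\mathcal L$ of $\aleph_1$ non-vertical lines such that
\begin{enumerate}
\item[(a)] for every null $N\subset\mathbb R^2$ some $\ell\in\mathcal L$ meets $N$ in a linearly null set; in particular $U=\bigcup\mathcal L$ is not null;
\item[(b)] both $U$ and $\mathbb R^2\setminus U$ meet every measurable set of positive measure, although $U$ meets every line not in $\mathcal L$ in a linearly null set.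
\end{enumerate}
\end{theorem}

Since CH holds in the constructible universe, it follows that, relative to the consistency of ZFC, it is consistent that every set of reals of size $\aleph_1$ is null while some $\aleph_1$ lines have a non-null union. The answer to the question is no.

Section~\ref{sec:geometry} proves Theorem~\ref{thm:geometry}, and Section~\ref{sec:traps} derives Theorem~\ref{thm:main} from the other two theorems. The rest of the paper proves Theorem~\ref{thm:forcing}: Section~\ref{sec:good} isolates the finite property that the forcing needs, Section~\ref{sec:exist} shows that it can be satisfied, and Section~\ref{sec:forcing} carries out the forcing argument.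

\section{Lines and the dimension of their parameters}\label{sec:geometry}

For $s>0$ and $Y\subset\mathbb R^2$,
\[
\mathcal H^s(Y)=\sup_{\rho>0}\ \inf\Bigl\{\sum_m(\operatorname{diam}U_m)^s:\ Y\subset\bigcup_mU_m,\ \operatorname{diam}U_m\le\rho\Bigr\},
\]
where the covers are countable. The set $Y$ is $\mathcal H^s$-null if and only if for every $\varepsilon>0$ it has a countable cover with $\sum_m(\operatorname{diam}U_m)^s\le\varepsilon$, because such a cover has all diameters at most $\varepsilon^{1/s}$. Consequently the $\mathcal H^s$-null sets are closed under subsets, countable unions and Lipschitz images. A subset of the $x$-axis is $\mathcal H^1$-null if and only if it is $\lambda$-null, and a planar set is $\mathcal H^2$-null if and only if it is $\lambda_2$-null (cover by intervals, respectively squares).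

The exponent $1$ is the natural threshold, because lines whose parameters lie in a set of diameter $d$ sweep out, over a bounded interval, an area proportional to $d$.

\begin{proposition}[ZFC]\label{prop:H1}
If $\mathcal H^1(Y)=0$, then $\bigcup_{u\in Y}\ell_u$ is null.
\end{proposition}

\begin{proof}
Fix $n\ge1$ and let $W\subset\mathbb R^2$ be nonempty of finite diameter $d$. For $|x|\le n$ and $u,v\in W$ we have $|\pi_x(u)-\pi_x(v)|\le n|u_1-v_1|+|u_2-v_2|\le(n+1)d$. The functions $g(x)=\inf_{u\in W}\pi_x(u)$ and $h(x)=\sup_{u\in W}\pi_x(u)$ are continuous, since the slopes $u_1$ are bounded on $W$. So the closed set $\{(x,y):|x|\le n,\ g(x)\le y\le h(x)\}$ contains the part over $[-n,n]$ of every $\ell_u$ with $u\in W$, and its area is at most $2n(n+1)d$. If $Y\subset\bigcup_mW_m$ with $\sum_m\operatorname{diam}W_m\le\varepsilon$, the part of $\bigcup_{u\in Y}\ell_u$ over $[-n,n]$ has outer measure at most $2n(n+1)\varepsilon$. Let $\varepsilon\to0$ and take the union over $n$.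
\end{proof}

Theorem~\ref{thm:geometry} is a converse above the threshold. We use the following textbook fact.

\begin{lemma}[Frostman's lemma for Borel sets, {\cite[Theorem 8.8]{Mattila}}]\label{lem:frostman}
If $Y\subset\mathbb R^2$ is Borel and $\mathcal H^s(Y)>0$, there is a nonzero finite Radon measure $\nu$ with compact support contained in $Y$ such that $\nu(B(u,\rho))\le\rho^s$ for all $u\in\mathbb R^2$ and $\rho>0$.
\end{lemma}

The idea of the proof is to choose a line at random according to $\nu$ and then a point on it with uniformly distributed abscissa. The resulting measure on the plane charges $N$ if every line in the support of $\nu$ meets $N$ in a set of positive length. On the other hand it is absolutely continuous, with a square-integrable density: two lines whose parameters are at distance $r$ are $\rho$-close only over an $x$-set of length about $\rho/r$, and $1/r$ is $\nu\times\nu$-integrable when $s>1$.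

\begin{lemma}\label{lem:transversal}
For $w\in\mathbb R^2\setminus\{0\}$ and $\rho>0$, $\ \lambda\{x\in[0,1]:|\pi_x(w)|\le\rho\}\le6\rho/|w|$.
\end{lemma}

\begin{proof}
If $|w_1|\ge|w|/3$, the set lies in an interval of length $2\rho/|w_1|\le6\rho/|w|$. Otherwise $|w_2|\ge|w|-|w_1|\ge2|w|/3$, so $|\pi_x(w)|\ge|w_2|-|w_1|\ge|w|/3$ on $[0,1]$. Then the set is empty unless $\rho\ge|w|/3$, in which case its measure is at most $1\le3\rho/|w|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:geometry}]
Enlarging $N$ enlarges $L_N$, so we may assume that $N$ is Borel. The set $L_N$ is the union over $k\in\mathbb Z$ of the sets $L_N^k$ defined in the same way with $x$ restricted to $[k,k+1]$. Writing $x=k+y$ we have $\pi_x(u_1,u_2)=\pi_y(u_1,u_2+ku_1)$, so the bi-Lipschitz map $(u_1,u_2)\mapsto(u_1,u_2+ku_1)$ carries $L_N^k$ onto $L^0_{N-(k,0)}$. It therefore suffices to show $\mathcal H^s(L_N^0)=0$ for every Borel null set $N$. The set $\{(x,u):x\in[0,1],\ (x,\pi_x(u))\in N\}$ is Borel, so by Tonelli's theorem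
\[
g(u)=\lambda\{x\in[0,1]:(x,\pi_x(u))\in N\}
\]
is a Borel function and $L_N^0=\{g>0\}$ is Borel. Suppose $\mathcal H^s(L_N^0)>0$, and let $\nu$ be given by Lemma~\ref{lem:frostman}, with total mass $\|\nu\|$.

\emph{Finite energy.} Since $|u-v|^{-1}=\int_0^\infty\mathbf 1[\,|u-v|<1/t\,]\,dt$ (also for $u=v$, where both sides are infinite),
\[
I=\iint\frac{d\nu(v)\,d\nu(u)}{|u-v|}\le\int\!\!\int_0^\infty\nu(B(u,1/t))\,dt\,d\nu(u)\le\|\nu\|\Bigl(\|\nu\|+\int_1^\infty t^{-s}\,dt\Bigr)<\infty .
\]
This is the only use of $s>1$. In particular the diagonal $\{u=v\}$ is $\nu\times\nu$-null.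

\emph{The $L^2$ bound.} Let $\Sigma=[0,1]\times\mathbb R$, and let $\tilde\nu$ be the image of $(\lambda{\restriction}[0,1])\times\nu$ under $(x,u)\mapsto(x,\pi_x(u))$, a finite Borel measure on $\Sigma$. We smooth it in the vertical direction: for $\rho>0$ let $f_\rho(x,t)=\frac1{2\rho}\nu\{u:|\pi_x(u)-t|\le\rho\}$. For fixed $x,u,v$, the set of $t$ with $|\pi_x(u)-t|\le\rho$ and $|\pi_x(v)-t|\le\rho$ has measure at most $2\rho$, and it is empty unless $|\pi_x(u-v)|\le2\rho$. Writing $f_\rho^2$ as an integral against $\nu\times\nu$ and using Lemma~\ref{lem:transversal} off the diagonal,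
\[
\int_\Sigma f_\rho^2\,d\lambda_2\le\frac{2\rho}{4\rho^2}\iint\lambda\{x\in[0,1]:|\pi_x(u-v)|\le2\rho\}\,d\nu(v)\,d\nu(u)\le\frac1{2\rho}\cdot12\rho\,I=6I .
\]

\emph{Absolute continuity.} For $\psi\in C_c(\Sigma)$, Fubini's theorem and the uniform continuity of $\psi$ give
\[
\int_\Sigma\psi f_\rho\,d\lambda_2=\int\!\!\int_0^1\frac1{2\rho}\int_{-\rho}^{\rho}\psi(x,\pi_x(u)+h)\,dh\,dx\,d\nu(u)\ \longrightarrow\ \int_\Sigma\psi\,d\tilde\nu\qquad(\rho\to0).
\]
Let $O\subset\Sigma$ be relatively open. If $\psi\in C_c(O)$ and $0\le\psi\le1$, then $\int\psi f_\rho\,d\lambda_2\le\int_Of_\rho\,d\lambda_2\le(6I\lambda_2(O))^{1/2}$ by the Cauchy--Schwarz inequality, and so $\int\psi\,d\tilde\nu\le(6I\lambda_2(O))^{1/2}$. By inner regularity $\tilde\nu(O)$ is the supremum of these integrals, whence $\tilde\nu(O)\le(6I\lambda_2(O))^{1/2}$. The null set $N\cap\Sigma$ is contained in such sets $O$ of arbitrarily small measure, so $\tilde\nu(N\cap\Sigma)=0$. But $\tilde\nu(N\cap\Sigma)=\int g\,d\nu>0$, because $g>0$ on the support of $\nu$ and $\nu\ne0$. This contradiction proves $\mathcal H^s(L_N)=0$.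

Finally, if $N=\bigcup_{u\in Y}\ell_u$ is null, then $Y\subset L_N$, so $\mathcal H^s(Y)=0$.
\end{proof}

A lower bound on $s$ cannot be dropped: if $T$ is the middle-thirds Cantor set and $s=\log2/\log3$, then $N=\mathbb R\times T$ is null while $L_N\supset\{0\}\times T$ has positive $\mathcal H^s$-measure.

Let $\mathrm{lin}$ be the least number of lines in the plane with a non-null union, and for $0<s\le2$ let $\mathrm{non}(\mathcal H^s)$ be the least size of a subset of $\mathbb R^2$ that is not $\mathcal H^s$-null.

\begin{corollary}[ZFC]\label{cor:invariants}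
For all $1<s\le2$, $\ \mathrm{non}(\mathcal H^1)\le\mathrm{lin}\le\mathrm{non}(\mathcal H^s)$. In particular, if every planar set of size $\aleph_1$ is $\mathcal H^1$-null, then the union of any $\aleph_1$ lines is null.
\end{corollary}

\begin{proof}
The second inequality is the last sentence of Theorem~\ref{thm:geometry}. For the first, take fewer than $\mathrm{non}(\mathcal H^1)$ lines. The non-vertical ones have a null union by Proposition~\ref{prop:H1}. The vertical ones form a set $T\times\mathbb R$ where $T\times\{0\}$ is $\mathcal H^1$-null; so $T$ is null, and hence $T\times\mathbb R$ is null.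
\end{proof}

\section{Traps, and the proof of Theorem~\ref{thm:main}}\label{sec:traps}

For $C\subset2^l$ we write $\mu(C)=|C|2^{-l}$; this is the measure of the set of $z\in2^\omega$ with $z{\restriction}l\in C$. For a string $w$, $[w]$ is the set of $z\in2^\omega$ that extend $w$. The next proposition locates Theorem~\ref{thm:forcing}(2): part (i) shows that it cannot hold together with (1) for all summable sequences of $V[G]$ at once, and part (ii) shows that summability of $\delta$ is necessary. The proposition is not used later.

\begin{proposition}[ZFC]\label{prop:traps}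
\begin{enumerate}
\item[(i)] A set $Z\subset2^\omega$ is $\mu$-null if and only if, for some summable $\delta$, some $\delta$-trap catches every point of $Z$.
\item[(ii)] If $k_l\in\omega$, $k_l\le2^l$ and $\sum_lk_l2^{-l}=\infty$, there are $C^l\subset2^l$ with $|C^l|\le k_l$ such that every $z\in2^\omega$ has $z{\restriction}l\in C^l$ for infinitely many $l$. Hence, if $\sum_l\delta_l=\infty$, some $\delta$-trap catches every point of $2^\omega$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) If $\sum_l\mu(C^l)<\infty$, the set of caught points is null by the Borel--Cantelli lemma. Conversely let $Z$ be null. For $n\ge1$ choose a set $W_n$ of strings with $Z\subset\bigcup_{w\in W_n}[w]$ and $\sum_{w\in W_n}2^{-|w|}\le2^{-n}$. Let $C^l$ be the set of strings of length $l$ in $\bigcup_nW_n$ and $\delta_l=\mu(C^l)+2^{-l}$; then $\sum_l\delta_l\le2$. Strings in $W_n$ have length at least $n$, so every $z\in Z$ has $z{\restriction}l\in C^l$ for arbitrarily large $l$.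

(ii) Sweep across $2^\omega$ in lexicographic order, over and over. At step $l=1,2,\dots$ the part covered so far in the current pass is a union of cylinders of length less than $l$ forming an initial segment, so it corresponds to an initial segment of $2^l$. Let $C^l$ consist of the next $k_l$ strings of $2^l$, or of all remaining ones if there are fewer. When $2^\omega$ is covered, start a new pass at the next step. Each step that does not finish a pass adds measure $k_l2^{-l}$, so by divergence every pass is finished. Each pass puts an initial segment of every $z$ into some $C^l$, and different passes use different $l$. For the last sentence take $k_l=\min(2^l,\lfloor\delta_l2^l\rfloor)$, so that $k_l2^{-l}\ge\min(1,\delta_l)-2^{-l}$, which is not summable.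
\end{proof}

To move between $2^\omega$ and the plane, let $\varphi:2^\omega\to[0,1]^2$ interleave binary digits:
\[
\varphi(z)=\Bigl(\sum_kz(2k)2^{-k-1},\ \sum_kz(2k+1)2^{-k-1}\Bigr).
\]
A real has at most two binary expansions, so $\varphi$ is at most four-to-one. For $w\in2^{2k}$ the image $Q_w=\varphi[[w]]$ is a closed dyadic square of side $2^{-k}$, and different $w\in2^{2k}$ give different squares. A cover witnessing $\mathcal H^s$-nullity uses about $2^{sk}$ sets at scale $2^{-k}$, out of $2^{2k}$ squares; for $s<2$ this is an exponentially small proportion.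

\begin{lemma}[ZFC]\label{lem:coding}
Let $Z\subset2^\omega$ and $0<s<2$. If $\mathcal H^s(\varphi[Z])=0$, then some $(l^{-3})_{l\ge1}$-trap catches every point of $Z$.
\end{lemma}

\begin{proof}
For $n\ge1$ cover $\varphi[Z]$ by sets $U^n_m$ $(m<\omega)$ of positive diameter with $\sum_m(\operatorname{diam}U^n_m)^s\le2^{-n}$; sets of diameter zero in a slightly better cover may be replaced by small disks. Then $\operatorname{diam}U^n_m\le2^{-n/s}<1$. Let $k^n_m\ge0$ be the integer with $\operatorname{diam}U^n_m\le2^{-k^n_m}<2\operatorname{diam}U^n_m$, and let $T^n_m$ be the set of $w\in2^{2k^n_m}$ such that $Q_w$ meets $U^n_m$. An interval $[y,y+2^{-k}]$ meets $[j2^{-k},(j+1)2^{-k}]$ only if $j\in[2^ky-1,2^ky+1]$, which allows at most three integers $j$. Applying this to both projections gives $|T^n_m|\le9$. Since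
\[
\sum_{n,m}2^{-sk^n_m}\le2^s\sum_{n\ge1}2^{-n}\le4,
\]
at most $4\cdot2^{sk}$ pairs $(n,m)$ have $k^n_m=k$. So $\bigcup\{T^n_m:k^n_m=k\}$ has at most $36\cdot2^{sk}$ elements. As $s<2$, there is $l_0\ge1$ with $36\cdot2^{sl/2}\le l^{-3}2^l$ for $l\ge l_0$. Let $C^{l}=\bigcup\{T^n_m:2k^n_m=l\}$ for even $l\ge l_0$ and $C^l=\emptyset$ for all other $l$. This is an $(l^{-3})$-trap.

Let $z\in Z$. For each $n$ there is $m$ with $\varphi(z)\in U^n_m$; with $k=k^n_m$ the square $Q_{z\restriction2k}$ contains $\varphi(z)$, so $z{\restriction}2k\in T^n_m$. Since $2^{-k}<2\cdot2^{-n/s}$, these $k$ tend to infinity with $n$, and the trap catches $z$.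
\end{proof}

The proof uses only that $l^{-3}$ decays more slowly than every exponential; Theorem~\ref{thm:forcing} needs only that it is summable.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Work in $V[G]$ with $\delta_l=l^{-3}$. Sets of reals of size $\aleph_1$ are null by Theorem~\ref{thm:forcing}(1). Let $Y=\varphi[E]$; then $|Y|=\aleph_1$, because $\varphi$ is finite-to-one. By Theorem~\ref{thm:forcing}(2) and Lemma~\ref{lem:coding},
\begin{equation}\label{eq:notnull}
Y\text{ is not $\mathcal H^s$-null for any }0<s<2 .
\end{equation}
Let $\mathcal L$ consist of all translates of the lines $\ell_u$ $(u\in Y)$ by vectors in $\mathbb Q^2$. It is a family of $\aleph_1$ non-vertical lines, closed under rational translations. (The translates are needed only for (b).)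

(a) Let $N$ be null. Then $\mathcal H^{3/2}(L_N)=0$ by Theorem~\ref{thm:geometry}, so by \eqref{eq:notnull} there is $u\in Y\setminus L_N$, and $\ell_u\in\mathcal L$ meets $N$ in a linearly null set. If $U$ were null, then $N=U$ would contain every line of $\mathcal L$, contradicting this.

(b) Let $P$ be measurable with $\lambda_2(P)>0$, and let $P^*=P+\mathbb Q^2$. We first check that the complement $N$ of $P^*$ is null. If not, the Lebesgue density theorem gives points $p,q$ and $r>0$ such that $P$ occupies more than $\frac23$ of the disk $B(p,r)$ and $N$ more than $\frac23$ of $B(q,r)$. Choose $v\in\mathbb Q^2$ so close to $q-p$ that $B(p+v,r)\setminus B(q,r)$ has less than $\frac13$ of the area of the disk. Then $P+v$ occupies more than $\frac13$ of $B(q,r)$ and so meets $N$, which is absurd. By (a) some $\ell\in\mathcal L$ meets $N$ in a linearly null set, so $\ell$ meets $P+v$ for some $v\in\mathbb Q^2$. Then $\ell-v\in\mathcal L$ meets $P$, and $U\cap P\ne\emptyset$.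

A line not in $\mathcal L$ meets each member of $\mathcal L$ in at most one point, so it meets $U$ in at most $\aleph_1$ points, a linearly null set. This applies to all vertical lines. By Fubini's theorem some vertical line meets $P$ in a set of positive length, so $P\not\subset U$.
\end{proof}

\begin{remark}\label{rem:values}
In this model $\mathrm{lin}=\mathrm{non}(\mathcal H^s)=\aleph_1$ for all $0<s<2$: these cardinals are uncountable in ZFC, and they are at most $\aleph_1$ by (a) and \eqref{eq:notnull}. On the other hand $\mathrm{non}(\mathcal H^2)\ge\aleph_2$, since a planar set of size at most $\aleph_1$ lies in $T\times\mathbb R$ with $T$ null.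
\end{remark}

\section{Good families}\label{sec:good}

Fix a summable sequence $(\delta_l)_{l\ge1}$ of positive reals. The basic step of the forcing adds sets $S_i\subset2^{n_i}$ with $\mu(S_i)\le2^{-i}$, so that $\{x:x{\restriction}n_i\in S_i\text{ for infinitely many }i\}$ is null, and this null set should contain all the reals that are already present. This does not conflict with Theorem~\ref{thm:forcing}(2) on its face: $\delta_l\to0$, so at sparse levels $n_i$ the allowance $2^{-i}$ exceeds $\delta_{n_i}$. A condition will be a sequence of finite menus $p_i$ from which the $S_i$ are to be chosen. Two demands are made on a menu.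

\emph{Covering.} To force $x{\restriction}n_i\in S_i$ for a given $x$, the menu $p_i$ must cover $2^{n_i}$.

\emph{Escaping.} Let $(\dot C^l)$ be a name for a $\delta$-trap; we look for a ground-model $z$ that is forced to avoid it. A fusion argument will produce menus $A_0,A_1,\dots$ and levels $b_0<b_1<\cdots$ such that the $\dot C^l$ with $b_n\le l<b_{n+1}$ are determined by the choices made from $A_0,\dots,A_n$. We can avoid all possibilities coming from $A_0,\dots,A_{n-1}$ at once, at the cost of a factor $|A_0|\cdots|A_{n-1}|$ in the size of the trap, provided that we have some slack and $b_n$ is chosen after these menus. The dependence on $A_n$ remains, because $A_n$ is chosen after $b_n$. So each $S\in A_n$ comes with a set $D^S$ of strings $z$ that are trapped in the window $[b_n,b_{n+1})$ if $S$ is chosen. Having picked $z$, we delete from $A_n$ all $S$ with $z\in D^S$. What is left must still be a usable menu, for covering and for further deletions of the same kind. This calls for a rank that drops by one at each deletion. Since $b_{n+1}$ depends on $|A_n|$, the rank must work for windows with arbitrarily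 high upper end.

First the slack. Let $r_l=\sum_{k\ge l}\delta_k$ and $\delta'_l=\delta_lr_l^{-1/2}$. Then $\delta'_l/\delta_l\to\infty$, and $(\delta'_l)$ is summable because
\[
\delta'_l=\frac{r_l-r_{l+1}}{\sqrt{r_l}}=\bigl(\sqrt{r_l}-\sqrt{r_{l+1}}\bigr)\frac{\sqrt{r_l}+\sqrt{r_{l+1}}}{\sqrt{r_l}}\le2\bigl(\sqrt{r_l}-\sqrt{r_{l+1}}\bigr).
\]
For $j\ge1$ fix $a_j\ge1$ with
\begin{equation}\label{eq:aj}
\sum_{l\ge a_j}\delta'_l\le2^{-j-3}.
\end{equation}

\begin{definition}\label{def:small}
Let $1\le a\le b$. A set $Z\subset2^b$ is \emph{$(a,b)$-small} if there are $C^l\subset2^l$ $(a\le l\le b)$ with $\mu(C^l)\le\delta'_l$ such that every $z\in Z$ has $z{\restriction}l\in C^l$ for some $l\in[a,b]$.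
\end{definition}

Subsets of small sets are small, and an $(a,b)$-small set $Z$ has $\mu(Z)\le\sum_{l\ge a}\delta'_l$.

\begin{definition}\label{def:good}
Let $X$ be a finite nonempty set and $A\subset\mathcal P(X)$. The family $A$ is \emph{$0$-good} if $\bigcup A=X$. It is \emph{$(j+1)$-good} if for every $b\ge a_{j+1}$ and every assignment $S\mapsto D^S$ $(S\in A)$ of $(a_{j+1},b)$-small subsets of $2^b$, with $A_z=\{S\in A:z\notin D^S\}$,
\[
\mu\bigl(\{z\in2^b:A_z\text{ is not $j$-good}\}\bigr)<2^{-j-1}.
\]
\end{definition}

The bounds $2^{-j-1}$ sum to $1$, which will let one $z$ succeed in all windows simultaneously.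

\begin{lemma}\label{lem:basic}
If $A\subset A'\subset\mathcal P(X)$ and $A$ is $j$-good, then $A'$ is $j$-good. Every $(j+1)$-good family is $j$-good. In particular every $j$-good family is $0$-good, and hence nonempty.
\end{lemma}

\begin{proof}
The first claim holds for $j=0$. For $j+1$, an assignment on $A'$ restricts to $A$, and $A_z\subset A'_z$; by induction $A'_z$ is $j$-good whenever $A_z$ is. For the second claim take $b=a_{j+1}$ and all $D^S=\emptyset$. Then $A_z=A$ for all $z$, so the exceptional set is empty or all of $2^b$, and the latter is excluded.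
\end{proof}

\begin{example}\label{ex:good}
The family $\{X\}$ is $j$-good for every $j$: by induction the exceptional set is $D^X$, which has measure at most $2^{-j-4}$ by \eqref{eq:aj}. This is useless for us, since the members of a menu must be small subsets of $X$. At the other extreme, let $A$ be the family of singletons, which is $0$-good. Suppose that $\delta'_b2^b\ge1$ for some $b\ge a_1$, so that one-point subsets of $2^b$ are $(a_1,b)$-small, and that $|X|\ge2^b$. Choose distinct points $x_z\in X$ $(z\in2^b)$, let $D^{\{x_z\}}=\{z\}$, and let the other $D^S$ be empty. Then $A_z$ does not cover $x_z$, for any $z$, so $A$ is not $1$-good. A $1$-good family must cover $X$ with much redundancy.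
\end{example}

The result that the forcing needs is that small members and high rank are compatible.

\begin{proposition}\label{prop:good}
For all $j<\omega$ and $\varepsilon\in(0,1)$: if $|X|$ is large enough, then $\{S\subset X:|S|\le\varepsilon|X|\}$ is $j$-good.
\end{proposition}

\section{Existence of good families}\label{sec:exist}

\subsection{Requirements}

Goodness is defined by $j$ alternations of ``for all assignments'' and ``for most $z$''. We replace it by a sufficient condition of the form ``for every object of a certain kind there is one $S\in A$ that meets it'', to which the probabilistic method applies. The objects are the possible witnesses to the failure of goodness.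

\begin{definition}\label{def:req}
A \emph{$0$-requirement} on $X$ is a point $x\in X$, and $S\subset X$ \emph{meets} it if $x\in S$. A \emph{$(j+1)$-requirement} is a triple $R=(b,B,(R_z)_{z\in B})$ with $b\ge a_{j+1}$, $B\subset2^b$, $\mu(B)\ge2^{-j-1}$, and each $R_z$ a $j$-requirement. A set $S\subset X$ \emph{meets} $R$ if $Z_S=\{z\in B:S\text{ meets }R_z\}$ is not $(a_{j+1},b)$-small.
\end{definition}

By induction on $j$, meeting is monotone: if $S\subset S'$ then $Z_S\subset Z_{S'}$, and a superset of a set that is not small is not small.

\begin{lemma}\label{lem:req}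
If every $j$-requirement on $X$ is met by some $S\in A$, then $A$ is $j$-good.
\end{lemma}

\begin{proof}
We show by induction on $j$, for all $A\subset\mathcal P(X)$ including $A=\emptyset$: if $A$ is not $j$-good, some $j$-requirement is met by no $S\in A$. For $j=0$ take a point outside $\bigcup A$. Let $A$ fail to be $(j+1)$-good, with witnesses $b$ and $(D^S)_{S\in A}$, and let $B=\{z\in2^b:A_z\text{ is not $j$-good}\}$, so $\mu(B)\ge2^{-j-1}$. For $z\in B$ pick a $j$-requirement $R_z$ met by no member of $A_z$. If $S\in A$ meets $R_z$, then $S\notin A_z$, that is, $z\in D^S$. So $Z_S\subset D^S$ is small, and no $S\in A$ meets $(b,B,(R_z)_{z\in B})$.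
\end{proof}

For $0<\varepsilon<1$, an \emph{$\varepsilon$-random set} $S_\varepsilon\subset X$ contains each point of $X$ independently with probability $\varepsilon$. It meets a $0$-requirement with probability only $\varepsilon$. The induction needs probability close to $1$, since one set has to meet many of the $R_z$. The remedy is to add a deterministic set $F$, which may depend on the requirement but whose size is bounded independently of the requirement and of $X$.

\begin{lemma}[Main Lemma]\label{lem:main}
For all $j<\omega$ and $\varepsilon,\theta\in(0,1)$ there is $K=K(j,\varepsilon,\theta)\ge1$ such that for every finite $X\ne\emptyset$ and every $j$-requirement $R$ on $X$ there is $F\subset X$ with $|F|\le K$ and $\Pr(S_\varepsilon\cup F\text{ meets }R)\ge1-\theta$.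
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:good} from Lemma~\ref{lem:main}]
Let $K=K(j,\varepsilon/4,1/4)$ and $|X|\ge2K/\varepsilon$. Given a $j$-requirement $R$, take $F$ from the Main Lemma. With probability at least $\frac34$ the set $S_{\varepsilon/4}\cup F$ meets $R$. By Markov's inequality, with probability at least $\frac12$ we have $|S_{\varepsilon/4}|\le\frac\varepsilon2|X|$, and then $|S_{\varepsilon/4}\cup F|\le\frac\varepsilon2|X|+K\le\varepsilon|X|$. The two events intersect, so some member of the family meets $R$. Apply Lemma~\ref{lem:req}.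
\end{proof}

\subsection{Sets that are sparse but not small}

A set of measure above $\sum_{l\ge a}\delta'_l$ is not small, but a random choice produces sets $Z_S$ of far smaller measure. Such a set can still fail to be small if it is spread out. Cut at a level $k$. The levels up to $k$ can absorb only a few of the blocks determined by strings $w\in2^k$, and the levels above $k$ have tiny total mass, because $(\delta'_l)$ is summable. In this section, for $w\in2^k$ and $b>k$, $[w]$ denotes the set of extensions of $w$ in $2^b$, so $|[w]|=2^{b-k}$.

\begin{lemma}\label{lem:spreadout}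
Let $\beta,\gamma>0$ and $1\le a\le k<b$ satisfy $\sum_{l\ge a}\delta'_l\le\beta/8$ and $\sum_{l>k}\delta'_l<\beta\gamma/8$. Let $Z\subset2^b$ and $W'\subset2^k$ be such that $\mu(W')\ge\beta/4$ and $|Z\cap[w]|\ge\gamma2^{b-k}$ for all $w\in W'$. Then $Z$ is not $(a,b)$-small.
\end{lemma}

\begin{proof}
Suppose $(C^l)_{a\le l\le b}$ witnesses smallness. The set of $w\in2^k$ with $w{\restriction}l\in C^l$ for some $l\in[a,k]$ has measure at most $\beta/8$. So the set $W''$ of those $w\in W'$ that are not of this kind has $\mu(W'')\ge\beta/8$. Every $z\in Z\cap[w]$ with $w\in W''$ has $z{\restriction}l\in C^l$ for some $l>k$. The set of all these $z$ has measure at least $\gamma\mu(W'')\ge\beta\gamma/8$ and at most $\sum_{l>k}\delta'_l<\beta\gamma/8$, a contradiction.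
\end{proof}

\subsection{The case $j=1$}\label{sub:one}

A $1$-requirement is a set $B\subset2^b$ with $\mu(B)\ge\frac12$ and a map $z\mapsto x_z$ from $B$ to $X$; the set $S$ meets it if $Z_S=\{z\in B:x_z\in S\}$ is not $(a_1,b)$-small. If the map is constant, $S$ must contain its value, and this is what $F$ is for. If the map is one-to-one, $Z_{S_\varepsilon}$ is a random subset of $B$ that occupies about an $\varepsilon$-fraction of every large block, and no $F$ is needed. If $x_z$ depends only on $z{\restriction}k$, in a one-to-one way, then $Z_{S_\varepsilon}$ is a union of about an $\varepsilon$-fraction of the blocks, which the single level $k$ absorbs if $\varepsilon$ is well below $\delta'_k$; now $F$ has to contain many of the at most $2^k$ values. The general case is a dichotomy in each block between the first two behaviors.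

Given $\varepsilon,\theta$, let $\Lambda=8/(\varepsilon\theta)$ and $\gamma=1/(4\Lambda)$, and choose $k\ge a_1$ with $\sum_{l>k}\delta'_l<\gamma/16$. If $b\le k$, let $F$ be the range of the map; then $Z_F=B$ has measure at least $\frac12$ and is not small. Let $b>k$, put $B_w=B\cap[w]$, and let $W$ be the set of $w\in2^k$ with $|B_w|\ge\frac142^{b-k}$. Since $\frac12\le\mu(B)\le\mu(W)+\frac14$, we have $\mu(W)\ge\frac14$. Fix $w\in W$ and let $m_x=|\{z\in B_w:x_z=x\}|$.
\begin{itemize}
\item If some $x$ has $m_x>|B_w|/\Lambda$, put one such $x$ into $F$. Then $|Z_F\cap[w]|\ge\gamma2^{b-k}$.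
\item Otherwise $M=|Z_{S_\varepsilon}\cap[w]|=\sum_xm_x\mathbf 1[x\in S_\varepsilon]$ has mean $\varepsilon|B_w|$ and variance at most $\varepsilon\sum_xm_x^2\le\varepsilon|B_w|^2/\Lambda$. By Chebyshev's inequality $\Pr(M<\frac\varepsilon2|B_w|)\le4/(\varepsilon\Lambda)=\theta/2$, and $\frac\varepsilon2|B_w|\ge|B_w|/\Lambda\ge\gamma2^{b-k}$.
\end{itemize}
So $|F|\le2^k$, and each $w\in W$ fails to satisfy $|Z_{S_\varepsilon\cup F}\cap[w]|\ge\gamma2^{b-k}$ with probability at most $\theta/2$. By Markov's inequality, with probability at least $1-\theta$ at most half of $W$ fails, and Lemma~\ref{lem:spreadout} with $\beta=\frac12$ shows that $S_\varepsilon\cup F$ meets the requirement. Thus $K(1,\varepsilon,\theta)=2^k$ works, whatever $b$ is.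

\subsection{The common core of a block}

In the general step each $R_z$ asks for its own set $F_z$ of size at most $K_1$, and there may be arbitrarily many $z$. The dichotomy above becomes a decomposition: we find a core $F^*$ contained in many of the $F_z$, such that the remainders $F_z\setminus F^*$ overlap so little that the number of them contained in a random set is concentrated. The core goes into $F$, and randomness supplies the remainders.

\begin{lemma}\label{lem:core}
Let $B\neq\emptyset$ be finite, $K_1\ge1$, $\Lambda\ge1$, $\eta\in(0,1)$, and let $F_z\subset X$ with $|F_z|\le K_1$ for $z\in B$. There is $F^*\subset X$ with $|F^*|\le K_1$ such that $B'=\{z\in B:F^*\subset F_z\}$ has $|B'|\ge\Lambda^{-K_1}|B|$ and the following holds. Let $S'$ be $\eta$-random, $H_z=F_z\setminus F^*$, let $\xi_z$ be the indicator of the event $H_z\subset S'$, and let $Y=|B'|^{-1}\sum_{z\in B'}\eta^{-|H_z|}\xi_z$. Then $\mathbb EY=1$ and $\mathbb EY^2\le\exp(K_1/(\Lambda\eta))$.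
\end{lemma}

\begin{proof}
Choose $F^*$ maximizing $\Lambda^{|F|}\,|\{z\in B:F\subset F_z\}|$ over $F\subset X$. Comparison with $F=\emptyset$ gives $\Lambda^{|F^*|}|B'|\ge|B|>0$. So $F^*\subset F_z$ for some $z$, whence $|F^*|\le K_1$ and $|B'|\ge\Lambda^{-K_1}|B|$. Comparison with $F^*\cup T$ gives
\begin{equation}\label{eq:spread}
|\{z\in B':T\subset H_z\}|\le\Lambda^{-|T|}|B'|\qquad\text{for all }T\subset X\setminus F^* .
\end{equation}
Since $\mathbb E\xi_z=\eta^{|H_z|}$, we have $\mathbb EY=1$. Since $\mathbb E\xi_z\xi_{z'}=\eta^{|H_z\cup H_{z'}|}$ and $|H_z|+|H_{z'}|-|H_z\cup H_{z'}|=|H_z\cap H_{z'}|$,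
\[
\mathbb EY^2=|B'|^{-2}\sum_{z,z'\in B'}\eta^{-|H_z\cap H_{z'}|}\le|B'|^{-2}\sum_{z,z'\in B'}\ \sum_{T\subset H_z\cap H_{z'}}\eta^{-|T|},
\]
as the term $T=H_z\cap H_{z'}$ occurs in the inner sum. Exchanging the sums over $z'$ and $T$ and using \eqref{eq:spread},
\[
\mathbb EY^2\le|B'|^{-1}\sum_{z\in B'}\ \sum_{T\subset H_z}(\Lambda\eta)^{-|T|}=|B'|^{-1}\sum_{z\in B'}\Bigl(1+\frac1{\Lambda\eta}\Bigr)^{|H_z|}\le\exp\Bigl(\frac{K_1}{\Lambda\eta}\Bigr).\qedhere
\]
\end{proof}

For $K_1=1$ the maximizer is a singleton $\{x\}$ with $m_x\ge|B|/\Lambda$, or it is empty and all $m_x\le|B|/\Lambda$: this is the dichotomy of Section~\ref{sub:one}.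

\subsection{Proof of the Main Lemma}

We argue by induction on $j$. For $j=0$ take $F=\{x\}$ and $K=1$. Assume the lemma for $j$, and let $\varepsilon,\theta\in(0,1)$. Choose constants in this order:
\[
\eta=\frac\varepsilon2,\quad K_1=K\Bigl(j,\eta,\frac\theta8\Bigr),\quad\Lambda=\frac{128K_1}{\eta\theta^2},\quad\beta=2^{-j-1},\quad\gamma=\frac\beta4\Bigl(\frac\eta\Lambda\Bigr)^{K_1},
\]
then $a=a_{j+1}$ and $k\ge a$ with $\sum_{l>k}\delta'_l<\beta\gamma/8$. By \eqref{eq:aj}, $\sum_{l\ge a}\delta'_l\le2^{-j-4}=\beta/8$. We show that $K=2^kK_1$ works.

The random set has two jobs: to supply the remainders $H_z$, and to meet $R_z$ together with $F_z$. To make these independent, let $S',S''$ be independent $\eta$-random sets. The union $S'\cup S''$ is $\varepsilon_0$-random with $\varepsilon_0=1-(1-\eta)^2\le\varepsilon$. Adding the remaining points independently with a suitable probability yields an $\varepsilon$-random set containing $S'\cup S''$. As meeting is monotone, it suffices to find $F$ with $|F|\le2^kK_1$ such that $S=S'\cup S''\cup F$ meets the given requirement $R=(b,B,(R_z)_{z\in B})$ with probability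 at least $1-\theta$. By the induction hypothesis choose, for $z\in B$, a set $F_z$ with $|F_z|\le K_1$ and $\mathbb E(1-\zeta_z)\le\theta/8$, where $\zeta_z$ is the indicator of the event that $S''\cup F_z$ meets $R_z$.

\emph{Case $b\le k$.} Let $F=\bigcup_{z\in B}F_z$, so $|F|\le2^kK_1$. The expected fraction of $z\in B$ with $\zeta_z=0$ is at most $\theta/8$, so by Markov's inequality this fraction is at most $\frac12$ with probability at least $1-\theta/4$. In that event $\mu(Z_S)\ge\beta/2>\sum_{l\ge a}\delta'_l$, and $Z_S$ is not $(a,b)$-small.

\emph{Case $b>k$.} Let $B_w=B\cap[w]$ and $W=\{w\in2^k:|B_w|\ge\frac\beta22^{b-k}\}$. From $\beta\le\mu(B)\le\mu(W)+\frac\beta2$ we get $\mu(W)\ge\frac\beta2$. For $w\in W$ apply Lemma~\ref{lem:core} to $(F_z)_{z\in B_w}$ and $S'$, obtaining $F^w$, $B'_w$, and $H_z$, $\xi_z$ for $z\in B'_w$, and $Y_w$. Let $F=\bigcup_{w\in W}F^w$, so $|F|\le2^kK_1$. Fix $w\in W$ and put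
\[
Y^*_w=|B'_w|^{-1}\sum_{z\in B'_w}\eta^{-|H_z|}\xi_z\zeta_z .
\]
We have $\mathbb EY_w^2\le e^{\theta^2/128}\le1+\theta^2/64$, using $e^t\le1+2t$ for $0\le t\le1$. So $Y_w$ has variance at most $\theta^2/64$, and $\mathbb E|Y_w-1|\le\theta/8$. The variable $\xi_z$ depends only on $S'$ and $\zeta_z$ only on $S''$, so
\[
\mathbb E|Y_w-Y_w^*|=|B'_w|^{-1}\sum_{z\in B'_w}\eta^{-|H_z|}\,\mathbb E\xi_z\ \mathbb E(1-\zeta_z)\le\frac\theta8 .
\]
Hence $\mathbb E|Y_w^*-1|\le\theta/4$ and $\Pr(Y_w^*<\frac12)\le\theta/2$.

If $z\in B'_w$ and $\xi_z\zeta_z=1$, then $S\supset S''\cup H_z\cup F^w\supset S''\cup F_z$, so $S$ meets $R_z$ and $z\in Z_S$. Each term of $Y_w^*$ is at most $\eta^{-K_1}/|B'_w|$. Therefore $Y_w^*\ge\frac12$ implies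
\[
|Z_S\cap[w]|\ge\tfrac12\eta^{K_1}|B'_w|\ge\tfrac12\eta^{K_1}\Lambda^{-K_1}\tfrac\beta22^{b-k}=\gamma2^{b-k}.
\]
The expected fraction of $w\in W$ with $Y_w^*<\frac12$ is at most $\theta/2$. By Markov's inequality, with probability at least $1-\theta$ the set $W'=\{w\in W:Y_w^*\ge\frac12\}$ has $\mu(W')\ge\frac12\mu(W)\ge\frac\beta4$. In that event $Z_S$ is not $(a,b)$-small by Lemma~\ref{lem:spreadout}, so $S$ meets $R$. This completes the induction, and with it the proof of Proposition~\ref{prop:good}. \qed

\section{The forcing}\label{sec:forcing}

\subsection{Conventions}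

A forcing is a partial order $\mathbb P\in V$ with largest element $\mathbf 1$; $q\le p$ means that $q$ is stronger. A filter $G\subset\mathbb P$ (closed upward, and any two members have a common extension in $G$) is generic if it meets every dense set in $V$. A statement holds in $V[G]$ if and only if some $p\in G$ forces it, and $p$ forces a statement if the conditions forcing it are dense below $p$. A condition $q$ \emph{decides} a name $\dot\tau$ if $q\Vdash\dot\tau=y$ for some $y\in V$; if $p\Vdash\dot\tau\in V$, the conditions deciding $\dot\tau$ are dense below $p$. If all antichains of $\mathbb P$ have size at most $\aleph_1$ (the $\aleph_2$-chain condition), then $\mathbb P$ preserves all cardinals $\ge\aleph_2$. Under CH, the $\Delta$-system lemma says that every family of $\aleph_2$ countable sets has a subfamily of size $\aleph_2$ whose pairwise intersections all equal one set, the root.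

All of the following takes place in $V\models\mathrm{CH}$ unless stated otherwise, with $\delta$, $\delta'$, $a_j$ as in Section~\ref{sec:good}.

\subsection{The partial order}

By Proposition~\ref{prop:good} fix $n_0<n_1<\cdots$ such that $\mathcal S_i=\{S\subset2^{n_i}:\mu(S)\le2^{-i}\}$ is an $i$-good family on $X_i=2^{n_i}$; for $i=0$ the family is $\mathcal P(X_0)$ and any $n_0$ will do.

Let $\mathbb Q$ be the set of sequences $p=(p_i)_{i<\omega}$ with $\emptyset\ne p_i\subset\mathcal S_i$ such that for every $j$ there are infinitely many $i$ with $p_i$ $j$-good. Put $q\le p$ if $q_i\subset p_i$ for all $i$. The largest element is $\mathbf 1_{\mathbb Q}=(\mathcal S_i)_{i<\omega}$, which belongs to $\mathbb Q$ because $\mathcal S_i$ is $j$-good for $i\ge j$ (Lemma~\ref{lem:basic}). One copy of $\mathbb Q$ covers only the reals that do not depend on it, so we take many copies side by side. Let $\mathbb P$ be the set of functions $p:\omega_2\to\mathbb Q$ with countable support $\operatorname{supp}(p)=\{\alpha:p(\alpha)\ne\mathbf 1_{\mathbb Q}\}$, ordered coordinatewise. We call $p(\alpha)_i$ the \emph{entry}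 of $p$ at $(\alpha,i)$. Changing finitely many entries of a condition to other nonempty subsets of the respective $\mathcal S_i$ gives a condition.

Let $G$ be generic. The conditions whose entry at $(\alpha,i)$ is a singleton are dense, so there are $p\in G$ and $S$ with $p(\alpha)_i=\{S\}$. Compatible conditions have intersecting entries, so $S$ is unique; call it $S^\alpha_i$. In $V[G]$ let
\[
N_\alpha=\{x\in2^\omega:x{\restriction}n_i\in S^\alpha_i\text{ for infinitely many }i\}.
\]
It is $\mu$-null by the Borel--Cantelli lemma, since $\mu(S^\alpha_i)\le2^{-i}$.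

Suppose distinct positions $(\alpha_m,i_m)$ $(m<n)$ are given. For $q\in\mathbb P$ and $\sigma\in\prod_{m<n}q(\alpha_m)_{i_m}$, let $q^{[\sigma]}\le q$ be obtained from $q$ by replacing the entry at $(\alpha_m,i_m)$ by $\{\sigma(m)\}$ for each $m<n$.

\begin{lemma}\label{lem:choices}
Let $q\in G$ and $\sigma=(S^{\alpha_m}_{i_m})_{m<n}$. Then $\sigma\in\prod_{m<n}q(\alpha_m)_{i_m}$ and $q^{[\sigma]}\in G$.
\end{lemma}

\begin{proof}
As $G$ is a filter, there is $r\in G$ with $r\le q$ and $r(\alpha_m)_{i_m}=\{\sigma(m)\}$ for $m<n$. Then $\sigma(m)\in q(\alpha_m)_{i_m}$ and $r\le q^{[\sigma]}$.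
\end{proof}

\begin{lemma}\label{lem:cc}
$\mathbb P$ has the $\aleph_2$-chain condition.
\end{lemma}

\begin{proof}
We have $|\mathbb Q|\le2^{\aleph_0}$, so for countable $J\subset\omega_2$ there are at most $(2^{\aleph_0})^{\aleph_0}=\aleph_1$ functions $J\to\mathbb Q$, by CH. Given $\aleph_2$ conditions, at most $\aleph_1$ share any one support, so we may pass to $\aleph_2$ of them with distinct supports forming a $\Delta$-system with root $J$. Two of these, $p$ and $p'$, agree on $J$. The function equal to $p$ on $\operatorname{supp}(p)$ and to $p'$ elsewhere extends both.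
\end{proof}

\subsection{Fusion}

A decreasing sequence of conditions need not have a lower bound, since the entries may all shrink to singletons. Fusion freezes one entry of high rank at each stage and decides the next name for each way of choosing from the frozen entries. Because a condition needs good entries only infinitely often, the entries that are never frozen may shrink freely.

\begin{lemma}[Fusion Lemma]\label{lem:fusion}
Let $p\in\mathbb P$. Suppose that to every finite sequence $(A_0,\dots,A_{n-1})$ of finite sets a name $\dot\tau(A_0,\dots,A_{n-1})$ is assigned, with $p\Vdash\dot\tau(A_0,\dots,A_{n-1})\in V$. Then there are $q\le p$, a countable set $\Gamma\supset\operatorname{supp}(q)$, numbers $i_0<i_1<\cdots$ and $\alpha_n\in\Gamma$ such that, with $A_n=q(\alpha_n)_{i_n}$ and $\dot\tau_n=\dot\tau(A_0,\dots,A_{n-1})$: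
\begin{enumerate}
\item[(i)] each $A_n$ is $(n+1)$-good, and each $\alpha\in\Gamma$ equals $\alpha_n$ for infinitely many $n$;
\item[(ii)] for every $n$ and every $\sigma\in\prod_{m<n}A_m$, the condition $q^{[\sigma]}$ decides $\dot\tau_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We construct $p=p_0\ge p_1\ge\cdots$ together with $\alpha_n,i_n,A_n$ such that $p_n(\alpha_m)_{i_m}=A_m$ for $m<n$. The positions $(\alpha_m,i_m)$ are distinct because the $i_m$ increase. Fix a map $n\mapsto(c_n,d_n)\in\omega^2$ with $c_n\le n$ that takes every value infinitely often, and as soon as $p_c$ is defined, list $\{0\}\cup\operatorname{supp}(p_c)$ as $(\beta^c_d)_{d<\omega}$, with repetitions allowed.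

At stage $n$, start with $p'=p_n$ and run through the finitely many $\sigma\in\prod_{m<n}A_m$. Given the current $p'\le p_n$ with entries $A_m$ at $(\alpha_m,i_m)$ for $m<n$, choose $r\le p'^{[\sigma]}$ deciding $\dot\tau_n$. Let $p''$ have entry $A_m$ at $(\alpha_m,i_m)$ for $m<n$ and agree with $r$ elsewhere. Then $p''$ is a condition, $p''\le p'$, and $p''^{[\sigma]}=r$, since the entry of $r$ at $(\alpha_m,i_m)$ is a nonempty subset of $\{\sigma(m)\}$. Decisions made for earlier $\sigma'$ persist, since $p''^{[\sigma']}\le p'^{[\sigma']}$. Continue with $p''$, and let $p_{n+1}$ be the last condition obtained. Put $\alpha_n=\beta^{c_n}_{d_n}$. As $p_{n+1}(\alpha_n)\in\mathbb Q$, there is $i_n$, larger than $i_{n-1}$ if $n\ge1$, such that $A_n=p_{n+1}(\alpha_n)_{i_n}$ is $(n+1)$-good.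

Let $\Gamma=\{0\}\cup\bigcup_c\operatorname{supp}(p_c)$; every element of $\Gamma$ is $\alpha_n$ for infinitely many $n$. Define $q(\alpha)_i=\bigcap_np_n(\alpha)_i$, a decreasing intersection of finite nonempty sets and hence nonempty. Then $q(\alpha_n)_{i_n}=A_n$, and $q(\alpha)=\mathbf 1_{\mathbb Q}$ for $\alpha\notin\Gamma$. For $\alpha\in\Gamma$ and $j<\omega$ there are infinitely many $n\ge j$ with $\alpha_n=\alpha$, and for these $q(\alpha)_{i_n}$ is $j$-good by Lemma~\ref{lem:basic}. So $q\in\mathbb P$ and $q\le p_n$ for all $n$. Finally $q^{[\sigma]}\le p_{n+1}^{[\sigma]}$ for $\sigma\in\prod_{m<n}A_m$, which gives (ii).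
\end{proof}

\begin{lemma}\label{lem:cardinals}
$\mathbb P$ preserves cardinals, and $|E|=\aleph_1$ in $V[G]$.
\end{lemma}

\begin{proof}
Let $p\Vdash\dot f:\omega\to\omega_1^V$. Apply the Fusion Lemma with $\dot\tau_n$ a name for $\dot f(n)$. Let $T\in V$ be the countable set of values decided by the conditions $q^{[\sigma]}$, over all $n$ and $\sigma\in\prod_{m<n}A_m$. If $q\in G$, then for each $n$ one of these $q^{[\sigma]}$ lies in $G$ by Lemma~\ref{lem:choices}, so the range of $f$ is contained in $T$. The same applies below every extension of $p$, so $p$ forces that $\dot f$ is not onto $\omega_1^V$. Thus $\aleph_1$ is preserved, and larger cardinals are preserved by Lemma~\ref{lem:cc}. By CH, $V$ contains a bijection between $\omega_1$ and $E=(2^\omega)^V$.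
\end{proof}

\subsection{Sets of size $\aleph_1$ are null}

Any $\aleph_1$ reals of $V[G]$ depend on only $\aleph_1$ coordinates, and an unused coordinate $\alpha$ covers them by $N_\alpha$. Only rank $0$ is needed here.

Let $(x_\xi)_{\xi<\omega_1}\in V[G]$ be a sequence in $2^\omega$. There is a sequence $(\dot x_\xi)_{\xi<\omega_1}\in V$ of names for the $x_\xi$, each forced by $\mathbf 1$ to be an element of $2^\omega$: take a name for the whole sequence, and let $\dot x_\xi$ name its $\xi$th term if that is an element of $2^\omega$, and the zero sequence otherwise. In $V$, for each $(\xi,n)$ let $\mathcal A_{\xi,n}$ be a maximal antichain of conditions deciding $\dot x_\xi(n)$. By Lemma~\ref{lem:cc} the union of the supports of all members of all $\mathcal A_{\xi,n}$ has size at most $\aleph_1$. Fix $\alpha<\omega_2$ outside this union.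

Let $\xi<\omega_1$, $p\in\mathbb P$ and $k<\omega$. Choose $i\ge k$ with $p(\alpha)_i$ $0$-good. We first decide $\dot x_\xi{\restriction}n_i$ without touching coordinate $\alpha$. Let $p'\le p$ with $p'(\alpha)=p(\alpha)$, and let $n<n_i$. Some $w\in\mathcal A_{\xi,n}$ is compatible with $p'$; take $u\le p',w$ and replace $u(\alpha)$ by $p(\alpha)$. The result is still below $p'$, and it is below $w$ because $w(\alpha)=\mathbf 1_{\mathbb Q}$. Repeating this for $n=0,\dots,n_i-1$ gives $p'\le p$ with $p'(\alpha)=p(\alpha)$ and $p'\Vdash\dot x_\xi{\restriction}n_i=v$ for some $v\in X_i$. Since $\bigcup p(\alpha)_i=X_i$, there is $S\in p(\alpha)_i$ with $v\in S$. Shrinking the entry of $p'$ at $(\alpha,i)$ to $\{S\}$ gives a condition below $p$ that forces $\dot x_\xi{\restriction}n_i\in S^\alpha_i$. By density, for every $k$ there is in $V[G]$ some $i\ge k$ with $x_\xi{\restriction}n_i\in S^\alpha_i$; that is, $x_\xi\in N_\alpha$ for all $\xi$.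

So in $V[G]$ every subset of $2^\omega$ of size $\aleph_1$ is $\mu$-null. The binary expansion map $2^\omega\to[0,1]$ is onto and sends a cylinder $[w]$ to an interval of length $\mu([w])$, so it maps null sets to null sets. A subset of $[0,1]$ of size at most $\aleph_1$ is the image of a set of the same size and is therefore null; a subset of $\mathbb R$ of size $\aleph_1$ is a countable union of translates of such sets. This proves Theorem~\ref{thm:forcing}(1).

\subsection{Escaping from traps}

We now carry out the plan of Section~\ref{sec:good}. Let $p$ force that $(\dot C^l)_{l\ge1}$ is a $\delta$-trap. We find $q'\le p$, $z\in V\cap2^\omega$ and $b_0$ with $q'\Vdash z{\restriction}l\notin\dot C^l$ for all $l\ge b_0$. Every extension of $p$ satisfies the same hypothesis, so such conditions are then dense below $p$, and Theorem~\ref{thm:forcing}(2) follows.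

Given finite sets $A_0,A_1,\dots$, let $h_n=\prod_{m<n}|A_m|$, and let $b_n$ be the least number with $b_n\ge a_{n+1}$, $b_n>b_{n-1}$ if $n\ge1$, and
\begin{equation}\label{eq:slack}
h_n\delta_l\le\delta'_l\qquad\text{for all }l\ge b_n .
\end{equation}
It exists because $\delta'_l/\delta_l\to\infty$, and it depends only on $A_0,\dots,A_{n-1}$. Apply the Fusion Lemma with $\dot\tau_n$ a name for the finite sequence $(\dot C^l)_{1\le l<b_n}$, and obtain $q$, $\Gamma$, $\alpha_n$, $i_n$, $A_n$. For $\sigma\in\prod_{m\le n}A_m$ the condition $q^{[\sigma]}$ decides $\dot\tau_{n+1}$; for $l<b_{n+1}$ let $C^l_\sigma\subset2^l$ be the value it gives to $\dot C^l$. Then $\mu(C^l_\sigma)\le\delta_l$, since $q^{[\sigma]}\le p$.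

Fix $n$ and put $b=b_{n+1}-1$, so $b\ge b_n\ge a_{n+1}$. For $t\in\prod_{m<n}A_m$ and $S\in A_n$ let $t^\frown S\in\prod_{m\le n}A_m$ be $t$ followed by $S$, and let
\[
D^S_n=\Bigl\{y\in2^b:\ y{\restriction}l\in C^l_{t^\frown S}\text{ for some }l\in[b_n,b]\text{ and some }t\in\prod_{m<n}A_m\Bigr\}.
\]
By \eqref{eq:slack}, $\mu(\bigcup_tC^l_{t^\frown S})\le h_n\delta_l\le\delta'_l$ for $l\in[b_n,b]$. These unions, with empty sets at the levels $a_{n+1}\le l<b_n$, witness that $D^S_n$ is $(a_{n+1},b)$-small. Since $A_n$ is $(n+1)$-good, the set $B_n$ of $z\in2^\omega$ for which $\{S\in A_n:z{\restriction}b\notin D^S_n\}$ is not $n$-good has $\mu(B_n)<2^{-n-1}$. Hence $\sum_n\mu(B_n)<1$, and in $V$ we pick $z\in2^\omega\setminus\bigcup_nB_n$.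

Let $q'$ be obtained from $q$ by replacing, for every $n$, the entry $A_n$ by
\[
A'_n=\{S\in A_n:\ z{\restriction}(b_{n+1}-1)\notin D^S_n\}.
\]
Each $A'_n$ is $n$-good, in particular nonempty, and each $\alpha\in\Gamma$ equals $\alpha_n$ for infinitely many $n$. So $q'(\alpha)$ has infinitely many $j$-good entries for every $j$; thus $q'\in\mathbb P$ and $q'\le q\le p$.

Let $G$ be generic with $q'\in G$, and let $l\ge b_0$, say $b_n\le l<b_{n+1}$. Put $\sigma=(S^{\alpha_m}_{i_m})_{m\le n}$. Lemma~\ref{lem:choices} applied to $q'$ gives $\sigma(n)\in A'_n$. Applied to $q\in G$, it gives $\sigma\in\prod_{m\le n}A_m$ and $q^{[\sigma]}\in G$, so $\dot C^l$ evaluates to $C^l_\sigma$. Write $\sigma=t^\frown\sigma(n)$. Since $z{\restriction}(b_{n+1}-1)\notin D^{\sigma(n)}_n$, we have $z{\restriction}l\notin C^l_{t^\frown\sigma(n)}=C^l_\sigma$. Thus $q'$ forces $z{\restriction}l\notin\dot C^l$ for all $l\ge b_0$. Together with Lemma~\ref{lem:cardinals} and the previous subsection, this completes the proof of Theorem~\ref{thm:forcing}, and hence of Theorem~\ref{thm:main}. \qed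

\begin{thebibliography}{9}

\bibitem{Mattila}
Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.

\bibitem{SS}
Saharon Shelah and Juris Stepr\=ans, \emph{Comparing the uniformity invariants of null sets for different measures}, arXiv:math/0405092 (2004).

\end{thebibliography}
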